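# A MAD family of size $\omega_1$ whose Vietoris hyperspace is not pseudocompact

## 1. Small MAD families and a guess about their hyperspaces

Here is a guess: *a maximal almost disjoint family with only $\omega_1$ members always has a pseudocompact Vietoris hyperspace.* A space built from so small a family should be accessible to a diagonalization of length $\omega_1$, and such diagonalizations are available in ZFC. We first make the statement precise and then test it. It passes two tests and it is a theorem under CH. In general it cannot be proved: the subject of these notes is a model in which it fails.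

**Definition (hyperspace).** Let $X$ be a $T_1$ space, and let $\exp(X)$ be the set of nonempty closed subsets of $X$. For $U\subseteq X$ put
$$U^+=\{F\in\exp(X):F\subseteq U\},\qquad U^-=\{F\in\exp(X):F\cap U\ne\emptyset\}.$$
The Vietoris topology on $\exp(X)$ is generated by the sets $U^+,U^-$ with $U$ open. A space is *pseudocompact* if every continuous real-valued function on it is bounded.

**Definition (AD, MAD).** A family $\mathcal A\subseteq[\omega]^\omega$ of infinite subsets of $\omega$ is *almost disjoint* (AD) if $a\cap b$ is finite for all distinct $a,b\in\mathcal A$. A *MAD family* is an infinite AD family not contained in any strictly larger AD family.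

For example, on the countable set $2^{<\omega}$ the branches $\{x{\restriction}n:n\in\omega\}$, $x\in2^\omega$, form an AD family of size $\mathfrak c$, and Zorn's lemma extends it to a MAD family. The family {evens, odds} cannot be enlarged, but it is finite, so it does not count as MAD. MAD families are always uncountable and of size at most $\mathfrak c$.

**Definition ($\Psi$-space).** $\Psi(\mathcal A)$ is the set $\omega\cup\mathcal A$ with the basis consisting of the sets $\{n\}$ for $n\in\omega$ and $\{a\}\cup(a\setminus F)$ for $a\in\mathcal A$ and $F\subseteq\omega$ finite.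

So the points of $\omega$ are isolated, and an infinite $a\in\mathcal A$, enumerated as a sequence of points of $\omega$, converges to the *point* $a$. An open set $U$ containing the point $a$ contains all but finitely many elements of $a$. Every subset of $\mathcal A$ is closed in $\Psi(\mathcal A)$. The space is Hausdorff, locally compact, zero-dimensional, separable and first countable. For infinite $\mathcal A$ it is known that $\Psi(\mathcal A)$ is pseudocompact iff $\mathcal A$ is MAD. We call an AD family $\mathcal A$ *pseudocompact* if $\exp(\Psi(\mathcal A))$ is pseudocompact.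

Recall that $\omega^*$ is the compact space of nonprincipal ultrafilters on $\omega$, with basic clopen sets $x^*=\{u:x\in u\}$ for infinite $x\subseteq\omega$; here $x^*\subseteq y^*$ iff $x\subseteq^*y$, that is, $x\setminus y$ is finite. The Baire number $n(\omega^*)$ is the least number of nowhere dense sets covering $\omega^*$. The following facts are known. Every MAD family is pseudocompact iff $n(\omega^*)>\mathfrak c$. Under $\mathfrak h<\mathfrak c$ there is a non-pseudocompact MAD family, but the one constructed in this way has cardinality $\mathfrak c>\omega_1$. It is also consistent that there is a non-pseudocompact MAD family of size $\omega_2<\mathfrak c$. The paper of Cesar Corral and Vinicius de O. Rodrigues, "Fin-intersecting MAD families", arXiv:2212.01484 (2022), is the source of the question for size $\omega_1$: is it consistent that there is a MAD family $\mathcal A$ with $|\mathcal A|=\omega_1$ and $\exp(\Psi(\mathcal A))$ not pseudocompact?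

## 2. Accumulation points of sequences of finite sets

To test the guess we need to know what to look at. Call $F\in\exp(\Psi(\mathcal A))$ an accumulation point of a sequence $(D_n)$ if every neighborhood of $F$ contains $D_n$ for infinitely many $n$. The finite nonempty subsets of $\omega$ are dense in $\exp(\Psi(\mathcal A))$. Indeed, if $V^+\cap U_1^-\cap\dots\cap U_k^-$ is nonempty with $k\ge1$, then each $U_l\cap V$ is a nonempty open set, so it contains some $m_l\in\omega$, and $\{m_1,\dots,m_k\}$ lies in the given set (for $k=0$ pick one point of $V\cap\omega$). Hence if every sequence of finite nonempty subsets of $\omega$ has an accumulation point, then $\mathcal A$ is pseudocompact: given an unbounded continuous $g$, pick finite sets $D_n$ in the nonempty open sets $\{|g|>n\}$; an accumulation point $F$ has the neighborhood $\{|g|<|g(F)|+1\}$, which contains only finitely many $D_n$, a contradiction. So we test the guess on sequences of finite sets, and for simplicity on pairwise disjoint ones.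

**Test 1: sets of bounded size.** Let $\mathcal A$ be MAD and let $(D_n)$ be pairwise disjoint nonempty finite subsets of $\omega$ with $|D_n|\le k$ for all $n$. Passing to a subsequence and changing $k$, let $D_n=\{d_n^1,\dots,d_n^k\}$ have exactly $k$ elements. The set $\{d^1_n:n\in\omega\}$ is infinite, so by maximality it meets some $a_1\in\mathcal A$ in an infinite set; let $M_1=\{n:d_n^1\in a_1\}$. Repeat with $\{d^2_n:n\in M_1\}$ to get $a_2$ and an infinite $M_2\subseteq M_1$, and so on up to $M_k$. Then $(D_n)_{n\in M_k}$ converges to $\{a_1,\dots,a_k\}$: an open $U\supseteq\{a_1,\dots,a_k\}$ contains almost all of each $a_l$, hence contains $D_n$ for almost all $n\in M_k$; and an open $U$ containing one $a_l$ contains $d_n^l$ for almost all $n\in M_k$. The guess passes, and $|\mathcal A|$ did not matter. A counterexample built from disjoint finite sets must use sets of unbounded size.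

**Test 2: sets of any size.** With $|D_n|$ unbounded, the refinement above would never end. An ultrafilter makes all the choices at once. Let $\mathcal A$ be MAD and let $(D_n)$ be pairwise disjoint nonempty finite sets. For a selector $f\in\prod_nD_n$ put
$$N_f=\{u\in\omega^*:\ \{n:f(n)\in a\}\notin u\ \text{ for all }a\in\mathcal A\}.$$
Each $N_f$ is nowhere dense: given an infinite $x$, the set $f[x]$ is infinite, so some $a\in\mathcal A$ has $y=\{n\in x:f(n)\in a\}$ infinite, and $y^*\subseteq x^*$ misses $N_f$. Suppose $u\in\omega^*$ lies in no $N_f$, and put $\mathcal K=\{a\in\mathcal A:\{n:a\cap D_n\ne\emptyset\}\in u\}$. This is closed, and it is nonempty, because for any $f$ the set $a$ that witnesses $u\notin N_f$ belongs to $\mathcal K$. We claim that every neighborhood of $\mathcal K$ contains $D_n$ for $u$-many $n$; it suffices to check the generators $U^-$ and $U^+$. If $\mathcal K\in U^-$, take $a\in\mathcal K\cap U$; as $a\setminus U$ is finite and $a$ meets $u$-many $D_n$, so does $U$. If $\mathcal K\in U^+$ but $M=\{n:D_n\not\subseteq U\}\in u$, choose $f$ with $f(n)\in D_n\setminus U$ for $n\in M$, and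 $a\in\mathcal A$ with $\{n:f(n)\in a\}\in u$. Then $a\in\mathcal K\subseteq U$, so $a\setminus U$ is finite. But $f(n)\in a\setminus U$ for $u$-many $n\in M$, and $f$ is injective. This is a contradiction, since $u$ is nonprincipal.

So $(D_n)$ has an accumulation point as soon as the sets $N_f$ do not cover $\omega^*$. A diagonalization of length $\omega_1$ gives the following.

**Lemma 1.** $n(\omega^*)\ge\omega_2$.

*Proof.* Let $N_\alpha$ $(\alpha<\omega_1)$ be nowhere dense. We build infinite sets $x_\alpha$ $(\alpha<\omega_1)$, decreasing with respect to $\subseteq^*$, such that $x_{\alpha+1}^*\cap N_\alpha=\emptyset$. At a successor step, $x_\alpha^*$ contains a nonempty basic set $y^*$ missing $N_\alpha$; let $x_{\alpha+1}=y\cap x_\alpha$, which is infinite since $y\subseteq^*x_\alpha$. At a limit step, a cofinal $\omega$-sequence of earlier sets has an infinite pseudointersection. By compactness $\bigcap_\alpha x_\alpha^*\ne\emptyset$, and this set misses every $N_\alpha$. $\square$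

Under CH there are only $\mathfrak c=\omega_1$ selectors, so by Lemma 1 every disjoint sequence of finite sets has an accumulation point, and the guess passes again. Now we see the exact point where the argument stops: the nowhere dense sets $N_f$ are indexed by *selectors*, not by members of $\mathcal A$. There are up to $\mathfrak c$ of them, however small $\mathcal A$ is. If $\mathfrak c\ge\omega_2$, Lemma 1 gives no ultrafilter outside all $N_f$. A counterexample should therefore have small $\mathcal A$, large $\mathfrak c$, and many selectors, each missing a large part of $\mathcal A$. This can be arranged.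

**Theorem A.** Let $\kappa$ be an infinite cardinal with $\kappa^{\omega_1}=\kappa$ (e.g. $\kappa=\omega_2$ under GCH). There is a ccc forcing notion which forces: $\mathfrak c=\kappa$, and there is a MAD family of size $\omega_1$ that is not pseudocompact.

**Theorem B.** The forcing can be arranged to force in addition: for every cardinal $\lambda$ with $\omega_1\le\lambda\le\mathfrak c=\kappa$ there is a non-pseudocompact MAD family of size $\lambda$.

**Proposition C (ZFC).** If there is a non-pseudocompact MAD family of size $\omega_1$, then $\mathfrak h=\mathfrak a=\omega_1<\mathfrak c$ and $n(\omega^*)=\omega_2$. In particular such a family cannot exist under CH, so $\mathfrak c=\omega_2$ (Theorem A with $\kappa=\omega_2$) is the least possible value of the continuum.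

A ground model of GCH costs only Con(ZFC), so the answer to the question is yes, relative to Con(ZFC). Proposition C is not used for Theorems A and B.

## 3. A grid of partial selectors

**Notation.** Partition $\omega$ into consecutive intervals $C_n$ with $|C_n|=n+1$, so $C_0=\{0\}$, $C_1=\{1,2\}$, $C_2=\{3,4,5\}$, and so on. Put $C_{<L}=\bigcup_{n<L}C_n$. Points of $C_n$ are *at level* $n$. A *partial selector* is a set $s\subseteq\omega$ with $|s\cap C_n|\le1$ for all $n$, and $\mathrm{dom}(s)=\{n:s\cap C_n\ne\emptyset\}$.

We want an AD family $\mathcal A$ of infinite partial selectors such that $(C_n)$ has no accumulation point. There are two cheap ways to prevent a set $\mathcal K\subseteq\mathcal A$ from being an accumulation point: either $\mathcal K$ has two members with almost disjoint domains, so that almost no $C_n$ meets both, or some $f\in\prod_n C_n$ is almost disjoint from every member of $\mathcal K$, so that $C_n$ always has a point far from $\mathcal K$. Using only one of the two ways destroys maximality.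

*Only selectors.* If one $f\in\prod_nC_n$ is to handle $\mathcal K=\mathcal A$, then $\mathrm{ran}f$ is infinite and almost disjoint from every member of $\mathcal A$, so $\mathcal A$ is not MAD.

*Only domains.* If all pairs in $\mathcal A$ have almost disjoint domains, fix $a_0\in\mathcal A$ and choose one point of $C_n\setminus a_0$ for each $n\in\mathrm{dom}(a_0)$ with $n\ge1$. The resulting infinite set $s$ is disjoint from $a_0$. It meets another $a\in\mathcal A$ only at levels in the finite set $\mathrm{dom}(a_0)\cap\mathrm{dom}(a)$. So $\mathcal A$ is not MAD.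

The way out is to index $\mathcal A$ by a grid and to use domains along rows and selectors across rows.

**Definition.** Let $I=\omega_1\times\omega_1$. The *rows* of $I$ are the sets $\{\nu\}\times\omega_1$. A set $K\subseteq I$ is *thin* if it meets every row in at most one point.

The diagonal $\{(\nu,\nu):\nu<\omega_1\}$ and every column are thin; no set containing $(0,0)$ and $(0,1)$ is.

**Lemma 2.** Let $\mathcal A=\{a_i:i\in I\}$ be an AD family of infinite partial selectors (with $a_i\ne a_{i'}$ for $i\ne i'$) such that

1. if $i\ne i'$ are in the same row, then $\mathrm{dom}(a_i)\cap\mathrm{dom}(a_{i'})$ is finite;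
2. for every thin $K\subseteq I$ there is $f\in\prod_nC_n$ such that $\{n:f(n)\in a_i\}$ is finite for all $i\in K$.

Then $\exp(\Psi(\mathcal A))$ is not pseudocompact.

*Proof.* **Step 1: no accumulation points.** We show that every $\mathcal K\in\exp(\Psi(\mathcal A))$ has a neighborhood containing $C_n$ for only finitely many $n$.

If some $m\in\omega$ belongs to $\mathcal K$, use $\{m\}^-$; exactly one $C_n$ contains $m$.

If $\mathcal K\subseteq\mathcal A$ contains $a_i\ne a_{i'}$ from one row, use $(\{a_i\}\cup a_i)^-\cap(\{a_{i'}\}\cup a_{i'})^-$. It contains $C_n$ iff $C_n$ meets both $a_i$ and $a_{i'}$, that is, iff $n\in\mathrm{dom}(a_i)\cap\mathrm{dom}(a_{i'})$, and this set is finite by (1).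

Otherwise $\mathcal K=\{a_i:i\in K\}$ with $K$ thin. Take $f$ from (2) and let $U=\bigcup_{i\in K}\bigl(\{a_i\}\cup(a_i\setminus\mathrm{ran}f)\bigr)$. For $i\in K$ the set $a_i\cap\mathrm{ran}f=\{f(n):f(n)\in a_i\}$ is finite, so $U$ is open. Clearly $\mathcal K\in U^+$. Since $f(n)\in C_n\setminus U$, no $C_n$ belongs to $U^+$.

**Step 2: an unbounded function.** We turn Step 1 into a clopen discrete set. Each $C_n$ is closed, being finite, and it is an isolated point of $\exp(\Psi(\mathcal A))$, because $\{C_n\}=C_n^+\cap\bigcap_{m\in C_n}\{m\}^-$. Next, $\exp(X)$ is $T_1$ for $T_1$ spaces $X$: let $F\ne E$ be nonempty and closed. If $F\not\subseteq E$, then $(X\setminus E)^-$ contains $F$ and not $E$. If $F\subsetneq E$, take $x\in E\setminus F$; then $(X\setminus\{x\})^+$ contains $F$ and not $E$. So a point that is none of the $C_n$ has a neighborhood containing no $C_n$: take the neighborhood from Step 1 and remove the finitely many $C_n$ in it, using $T_1$. Hence $\{C_n:n\in\omega\}$ is clopen and discrete. The function with value $n$ at $C_n$ and $0$ elsewhere is continuous and unbounded. $\square$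

It remains to force a MAD family as in Lemma 2.

## 4. Finite conditions with promises

The plan is to add the sets $a_i$ generically by finite pieces $c_i$, together with selectors $f_\eta$ $(\eta<\kappa)$ given by finite pieces $s_\eta$. The selector $f_\eta$ is responsible for one thin set $K_\eta$. A condition carries a finite *promise* $H_\eta\subseteq K_\eta$: from now on, $f_\eta$ avoids $a_i$ for $i\in H_\eta$. Since there are more thin sets in the extension than in the ground model, $K_\eta$ has to be a name; this makes the definition recursive.

Fix $\kappa$ infinite with $\kappa^{\omega_1}=\kappa$. Then $\kappa\ge2^{\omega_1}\ge\omega_2$, $\mathrm{cf}(\kappa)>\omega_1$ (by König's theorem $\kappa^{\mathrm{cf}(\kappa)}>\kappa$), and $\kappa^\omega=\kappa$. Let $\Lambda$ be a set of cardinals in $[\omega_1,\kappa]$, and let $J$ be the disjoint union of sets $J_\lambda$ $(\lambda\in\Lambda)$ with $|J_\lambda|=\lambda$, disjoint from $I$. **For Theorem A take $\Lambda=J=\emptyset$.** For Theorem B take for $\Lambda$ all cardinals in $[\omega_1,\kappa]$. In either case $|I\cup J|\le\kappa$. Two distinct indices are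 *related* if both lie in $I$ or both lie in the same $J_\lambda$. They are *row-mates* if both lie in $I$, in the same row.

**Definition (preconditions).** A precondition is a tuple $p=(L,F,(c_i)_{i\in F},S,(s_\eta)_{\eta\in S},(H_\eta)_{\eta\in S})$, with superscript $p$ when needed, where $L\in\omega$; $F\subseteq I\cup J$ is finite; each $c_i\subseteq C_{<L}$ is a partial selector; $S\subseteq\kappa$ is finite; $s_\eta\in\prod_{n<L}C_n$; $H_\eta\subseteq F\cap I$ and $|H_\eta|\le L$. Put $H_\eta=\emptyset$ for $\eta\notin S$.

**Definition (order).** For preconditions, $q\le p$ iff the following hold.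

* (O1) $L^q\ge L^p$, $F^q\supseteq F^p$, $S^q\supseteq S^p$; $c_i^q\cap C_{<L^p}=c_i^p$ for $i\in F^p$; $s^q_\eta\supseteq s^p_\eta$ and $H^q_\eta\supseteq H^p_\eta$ for $\eta\in S^p$.
* (O2) For distinct $i,i'\in F^p$: if they are related, then $(c_i^q\setminus c_i^p)\cap(c_{i'}^q\setminus c_{i'}^p)=\emptyset$; if they are row-mates, then $\mathrm{dom}(c_i^q\setminus c_i^p)\cap\mathrm{dom}(c_{i'}^q\setminus c_{i'}^p)=\emptyset$.
* (O3) For $\eta\in S^p$, $n\in[L^p,L^q)$ and $i\in H^p_\eta$: $s^q_\eta(n)\notin c^q_i$.

By (O1) all *new points*, those of $c_i^q\setminus c_i^p$, are at levels in $[L^p,L^q)$. The order is transitive: if $r\le q\le p$, check (O2) and (O3) for $r\le p$ separately on the levels $[L^p,L^q)$ and $[L^q,L^r)$.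

*Example.* Let $L=2$, $F=\{(0,0),(0,1)\}$, $c_{(0,0)}=\{1\}$, $c_{(0,1)}=\{2\}$, $S=\{7\}$, $s_7(0)=0$, $s_7(1)=1$, $H_7=\{(0,0)\}$. That the domains meet at level $1$ and that $s_7(1)\in c_{(0,0)}$ is harmless, since the order constrains only levels from $L$ on. Pass to $L=3$. We may add the point $4$ to $c_{(0,0)}$; then the row-mate $c_{(0,1)}$ gets nothing at level $2$, and $s_7(2)\in\{3,5\}$. Or we may add $4$ to $c_{(0,1)}$ only; then $s_7(2)=4$ is allowed, because $(0,1)\notin H_7$.

The bound $|H_\eta|\le L$ and the size $|C_n|=n+1$ are matched: at a level $n\ge L$ the partial selectors $c_i$, $i\in H_\eta$, occupy at most $|H_\eta|\le L\le n<|C_n|$ points of $C_n$. So *a selector can always keep its promises at new levels.* We use this repeatedly.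

Let $p{\restriction}\eta$ be obtained from $p$ by replacing $S^p$ by $S^p\cap\eta$ and dropping the other $s$'s and $H$'s. Then $p\le p{\restriction}\eta$, and $q\le p$ implies $q{\restriction}\eta\le p{\restriction}\eta$.

**Definition (the forcings $P_\xi$, $\xi\le\kappa$).** By recursion, $P_\xi$ is the set of preconditions $p$ with $S^p\subseteq\xi$ such that for all $\eta\in S^p$
$$p{\restriction}\eta\in P_\eta\quad\text{and}\quad p{\restriction}\eta\Vdash_{P_\eta}H^p_\eta\subseteq\dot K_\eta,\tag{1}$$
with the order above. Here $\dot K_\eta$ is a $P_\eta$-name, chosen once $P_\eta$ is defined, with $\Vdash_{P_\eta}$ "$\dot K_\eta\subseteq I$ is thin".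

Without the second half of (1) the construction would be useless: every $i$ could then be added to the promise of every $\eta$, so by density each $\mathrm{ran}f_\eta$ would be almost disjoint from all $a_i$, $i\in I$, and maximality would fail.

Clearly $P_\eta\subseteq P_\xi$ for $\eta<\xi$; $p{\restriction}\eta\in P_\eta$ for $p\in P_\xi$ and $\eta\le\xi$ (since $(p{\restriction}\eta){\restriction}\zeta=p{\restriction}\zeta$ for $\zeta<\eta$); $|P_\xi|\le\kappa$; and $P_\kappa=\bigcup_{\xi<\kappa}P_\xi$, as each $S^p$ is finite. Lemmas 3–5 below hold for any choice of the names, so they may be used while the recursion is running.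

**Lemma 3.** *(For: recognizing that a precondition is a condition, without computing forcing relations every time.)* Let $r$ be a precondition with $S^r\subseteq\xi$. Suppose that for every $\eta\in S^r$ and $i\in H^r_\eta$ there is $t\in P_\xi$ with $r\le t$ such that

* (α) $i\in H^t_\eta$, or
* (β) $t\in P_\eta$ and $t\Vdash_{P_\eta}i\in\dot K_\eta$.

Then $r\in P_\xi$.

*Proof.* We verify (1) for $r$ by induction on $\eta\in S^r$. The induction hypothesis says that (1) holds for all $\zeta\in S^r\cap\eta$, so $r{\restriction}\eta\in P_\eta$. Let $i\in H^r_\eta$ and take $t$ as above. Then $r{\restriction}\eta\le t{\restriction}\eta\in P_\eta$. In case (α), $\eta\in S^t$, and (1) for $t$ gives $t{\restriction}\eta\Vdash i\in H^t_\eta\subseteq\dot K_\eta$. In case (β), $t{\restriction}\eta=t\Vdash i\in\dot K_\eta$. In both cases $r{\restriction}\eta\Vdash i\in\dot K_\eta$. $\square$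

Recall that $Q\subseteq P$, with the inherited order, is a *complete suborder* if elements incompatible in $Q$ are incompatible in $P$, and every $p\in P$ has a reduction $p'\in Q$: every $q\le p'$ in $Q$ is compatible with $p$ in $P$. Then $G\cap Q$ is $Q$-generic whenever $G$ is $P$-generic.

**Lemma 4.** *(For: treating $P_\eta$-names as $P_\xi$-names.)* $P_\eta$ is a complete suborder of $P_\xi$ for $\eta\le\xi$. In fact, if $p\in P_\xi$, $q\in P_\eta$ and $q\le p{\restriction}\eta$, then $p,q$ are compatible in $P_\xi$.

*Proof.* If $r\in P_\xi$ extends two elements $q,q'$ of $P_\eta$, then $r{\restriction}\eta\in P_\eta$ extends $q{\restriction}\eta=q$ and $q'{\restriction}\eta=q'$. So incompatibility is preserved.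

For the second statement, define $r$ from $q$ by adding $S^p\setminus\eta$ to $S^q$, with $H^r_\zeta=H^p_\zeta$ for $\zeta\in S^p\setminus\eta$; here $H^p_\zeta\subseteq F^p\cap I\subseteq F^q\cap I$ and $|H^p_\zeta|\le L^p\le L^q=L^r$. For these $\zeta$ extend $s^p_\zeta$ to $s^r_\zeta$ of length $L^q$ with
$$s^r_\zeta(n)\in C_n\setminus\bigcup_{i\in H^p_\zeta}c_i^q\qquad(n\in[L^p,L^q)),$$
which is possible because $|H^p_\zeta|\le L^p\le n<|C_n|$. Then $r\le q$, as $L$ and the $c_i$ are unchanged. Also $r\le p$: everything about the $c_i$ and about $\zeta\in S^p\cap\eta$ follows from $q\le p{\restriction}\eta$ (note $F^{p{\restriction}\eta}=F^p$), and (O3) for $\zeta\in S^p\setminus\eta$ holds by the choice of $s^r_\zeta$. Finally $r\in P_\xi$ by Lemma 3(α), with $t=q$ for $\zeta\in S^q$ and $t=p$ for $\zeta\in S^p\setminus\eta$. $\square$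

**Lemma 5.** *(For: preserving cardinals and counting names.)* $P_\xi$ is ccc.

*Proof.* Given uncountably many conditions, apply the $\Delta$-system lemma to the sets $F^p$ and to the sets $S^p$; since there are only countably many possible values of $L$ and finitely many possible pieces on the roots once $L$ is fixed, we find distinct $p,q$ with $L^p=L^q$, $c^p_i=c_i^q$ for $i\in F^p\cap F^q$, and $s^p_\eta=s^q_\eta$ for $\eta\in S^p\cap S^q$. Let $r$ have $F^r=F^p\cup F^q$ with the $c_i$ taken from $p$ or $q$ (no new points), $S^r=S^p\cup S^q$, $H^r_\eta=H^p_\eta\cup H^q_\eta$, $L^r=\max(L^p,\max_\eta|H^r_\eta|)$, and $s_\eta^r$ any extension of $s^p_\eta$ or $s^q_\eta$ to length $L^r$. No $c_i^r$ has points at levels $\ge L^p$, so (O2) and (O3) are trivial and $r\le p,q$. By Lemma 3(α) with $t\in\{p,q\}$, $r\in P_\xi$. $\square$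

**Choice of $\dot K_\eta$.** *(For: catching every thin set of the final model.)* A nice $P_\xi$-name for a subset of $I$ assigns to each $i\in I$ an antichain of $P_\xi$. By Lemma 5 and $|P_\xi|\le\kappa$ there are at most $(\kappa^\omega)^{\omega_1}=\kappa$ of them. Once $P_\xi$ is defined, for $\xi<\kappa$, list them with repetitions as $\{\tau^\xi_\zeta:\zeta<\kappa\}$. Fix a surjection $\pi:\kappa\to\kappa\times\kappa$ such that $\pi(\eta)=(\xi,\zeta)$ implies $\xi\le\eta$: take a map $\sigma:\kappa\to\kappa\times\kappa$ attaining every value $\kappa$ many times, and let $\pi(\eta)=\sigma(\eta)$ if the first coordinate of $\sigma(\eta)$ is $\le\eta$, and $\pi(\eta)=(0,0)$ otherwise. If $\pi(\eta)=(\xi,\zeta)$, let $\dot K_\eta$ be a $P_\eta$-name forced to equal $\tau^\xi_\zeta$ if the latter is thin, and $\emptyset$ otherwise. By Lemma 4, $\tau^\xi_\zeta$ is also a $P_\eta$-name for a subset of $I$, so this makes sense.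

## 5. The generic sets and the generic selectors

Let $P=P_\kappa$ and let $G$ be $P$-generic over $V$. Put
$$a_i=\bigcup\{c^p_i:p\in G,\ i\in F^p\},\qquad f_\eta=\bigcup\{s^p_\eta:p\in G,\ \eta\in S^p\},\qquad K_\eta=\dot K_\eta^{G\cap P_\eta}.$$
Since $G$ is directed, (O1) gives $a_i\cap C_{<L^p}=c_i^p$ for $p\in G$ with $i\in F^p$. If $p\in G$ then $p{\restriction}0\in G\cap P_0$, so all the sets $a_i$ already belong to $V[G\cap P_0]$. The later stages only add selectors, and what needs care is that these do not destroy maximality.

**Lemma 6.** *(For: everything in Lemma 2 except maximality.)* In $V[G]$: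

* (a) each $a_i$ is an infinite partial selector, and $f_\eta\in\prod_nC_n$;
* (b) $a_i\cap a_{i'}$ is finite for related $i\ne i'$, and $\mathrm{dom}(a_i)\cap\mathrm{dom}(a_{i'})$ is finite for row-mates;
* (c) if $i\in K_\eta$ then $\{n:f_\eta(n)\in a_i\}$ is finite;
* (d) every thin $K\subseteq I$ equals some $K_\eta$;
* (e) $\mathfrak c=\kappa$.

*Proof.* **Basic extensions.** We list the moves that give the dense sets. Given $p\in P$, each of the following produces a precondition $r\le p$ with $H^r_\eta=H^p_\eta$ for all $\eta$; so $r\in P$ by Lemma 3(α) with $t=p$.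

* (E1) Add an index $i$ to $F^p$ with $c_i=\emptyset$.
* (E2) Add $\eta$ to $S^p$ with $H_\eta=\emptyset$ and $s_\eta$ arbitrary.
* (E3) Increase $L^p$, adding no points to the $c_i$ and extending the $s_\eta$ arbitrarily.
* (E4) If $i\in F^p$ and $n=L^p\ge1$, pass to $L=n+1$, add some $j\in C_n$ to $c_i$ only, and choose $s_\eta(n)\in C_n\setminus\{j\}$ for $\eta\in S^p$, which is possible since $|C_n|=n+1\ge2$.

In (E3) there are no points at the new levels, and in (E4) only $j$ is new and every $s_\eta$ avoids it, so (O2) and (O3) hold.

**(a)** By (E1), (E3) and (E4) each $a_i$ gets points at arbitrarily high levels; it is a partial selector as a directed union of such. By (E2) and (E3), $f_\eta\in\prod_nC_n$.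

**(b)** Take $p\in G$ with $i,i'\in F^p$. If $j\in a_i\cap a_{i'}$ were not in $C_{<L^p}$, some $q\le p$ in $G$ would have $j\in c_i^q\cap c_{i'}^q$, a common new point, against (O2). So $a_i\cap a_{i'}\subseteq C_{<L^p}$. In the same way, for row-mates, $\mathrm{dom}(a_i)\cap\mathrm{dom}(a_{i'})\subseteq L^p$.

**(c)** We show that $i$ eventually enters the promise. Some $p_0\in G\cap P_\eta$ forces $i\in\dot K_\eta$. By (E1)–(E3), any condition below $p_0$ has an extension $p$ with $\eta\in S^p$, $i\in F^p$ and $|H^p_\eta|<L^p$. Let $r$ be obtained from $p$ by replacing $H^p_\eta$ by $H^p_\eta\cup\{i\}$. This is a precondition (note $i\in I$), and $r\le p\le p_0$, since $L$ is unchanged. Moreover $r\in P$ by Lemma 3: use $t=p$ and (α) for the elements of the sets $H^p_\zeta$ $(\zeta\in S^p)$, and $t=p_0$ and (β) for the element $i$ of $H^r_\eta$. By density some $r\in G$ has $i\in H^r_\eta$. By (O3) for the extensions of $r$ in $G$, $f_\eta(n)\notin a_i$ for all $n\ge L^r$.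

**(d)** By ccc and $|I|=\omega_1$, a thin $K\subseteq I$ in $V[G]$ has a nice name involving at most $\omega_1$ conditions. Each lies in some $P_\xi$ with $\xi<\kappa$, and $\mathrm{cf}(\kappa)>\omega_1$, so all of them lie in one $P_\xi$ with $\xi<\kappa$. Antichains of $P$ contained in $P_\xi$ are antichains of $P_\xi$, so the name is a nice $P_\xi$-name $\tau^\xi_\zeta$. If $\pi(\eta)=(\xi,\zeta)$, then $K_\eta=K$, as $K$ is thin.

**(e)** $\mathfrak c\le\kappa$ by counting nice names for subsets of $\omega$: $P$ is ccc, $|P|\le\kappa$ and $\kappa^\omega=\kappa$. For $\mathfrak c\ge\kappa$: if $\eta\ne\eta'$ are in $S^p$ and $L^p\ge1$, increase $L^p$ by one as in (E3), choosing $s_\eta(L^p)\ne s_{\eta'}(L^p)$. So $f_\eta\ne f_{\eta'}$ for all $\eta\ne\eta'$. $\square$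

## 6. Maximality via countable elementary submodels

Suppose $\dot y$ names an infinite subset of $\omega$ almost disjoint from all $a_i$, $i\in I$. The natural approach takes a countable elementary submodel $N$ containing the name $\dot y$, picks any index $i\notin N$, and lets genericity put a point of $\dot y$ into $a_i$ beyond any given level: a condition $q\in N$ decides $j\in\dot y$, and since $N$ does not know $i$, we try to add $j$ to $c_i$. This works against names $\dot y$ about which the selectors have made no promise involving $i$. It fails at one point. Suppose $y=\mathrm{ran}f_\eta$ with $\eta\in N$, and $i\in K_\eta$. Then $y\cap a_i$ really is finite by Lemma 6(c), and no argument can put further points into it. In terms of conditions, $q$ may have fixed $s_\eta(n)=j$ for some $\eta\in N$ with $i$ in the promise $H_\eta$.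

The idea that gets past this is to count along one row. Each $\eta\in N$ spoils at most *one* index in each row, because $K_\eta$ is thin. Only countably many $\eta$ are in $N$, and a row has $\omega_1$ indices. So some index in the row is not spoiled. The row itself must lie outside $N$, so that no row-mates known to $N$ interfere; this is possible since there are uncountably many rows.

Let $\theta$ be large and let $N\prec H(\theta)$ be countable with $\langle P_\xi:\xi\le\kappa\rangle$, $\langle\dot K_\xi:\xi<\kappa\rangle$, $I$, $\langle J_\lambda:\lambda\in\Lambda\rangle$, $\langle C_n:n\in\omega\rangle\in N$. Recall that finite subsets of $N$ are elements of $N$, and finite elements of $N$ are subsets of $N$. For $p\in P$ let $p^N$ be the precondition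
$$p^N=\bigl(L^p,\;F^p\cap N,\;(c^p_i)_{i\in F^p\cap N},\;S^p\cap N,\;(s^p_\eta)_{\eta\in S^p\cap N},\;(H^p_\eta\cap N)_{\eta\in S^p\cap N}\bigr).$$
Then $p\le p^N$ as preconditions, $p^N\in N$, and $(p{\restriction}\eta)^N=p^N{\restriction}\eta$. At this moment it is not clear that $p^N$ is a condition: $p{\restriction}\eta$ forces $H^p_\eta\cap N\subseteq\dot K_\eta$, but $p^N{\restriction}\eta$ is weaker than $p{\restriction}\eta$. Part (c) of the next lemma settles this.

**Lemma 7.** *(For: amalgamating $p$ with a condition of $N$ below its trace, with one additional point.)* Let $p\in P_\xi$, $q\in P_\xi\cap N$, $q\le p^N$ (as preconditions).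

(a) $p$ and $q$ are compatible in $P_\xi$.

(b) Let $i\in F^p\setminus N$, $L^p\le n<L^q$, $j\in C_n$, and assume:

* (b1) $j\notin c^q_{i'}$ for all $i'\in F^p\cap N$ related to $i$;
* (b2) no $i'\in F^p\cap N$ is a row-mate of $i$;
* (b3) $i\notin H^p_\eta$ for all $\eta\in S^p\cap N$.

Then there is $r\in P_\xi$ with $r\le p,q$ and $j\in c^r_i$.

(c) $p^N\in P_\xi$ for every $p\in P_\xi$.

*Proof of (a) and (b).* **Step 1: the common extension.** Note that $F^q,S^q\subseteq N$, $F^p\cap N\subseteq F^q$ and $S^p\cap N\subseteq S^q$. So $F^p\setminus F^q=F^p\setminus N$ and $S^p\setminus S^q=S^p\setminus N$. Also $L^q\ge L^p$. Define $r$ as follows.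

* $F^r=F^p\cup F^q$; $c^r_{i'}=c^q_{i'}$ for $i'\in F^q$, and $c^r_{i'}=c^p_{i'}$ for $i'\in F^p\setminus N$, except that in case (b) $c^r_i=c^p_i\cup\{j\}$. This is a partial selector, as $c^p_i$ has no point at level $n\ge L^p$.
* $S^r=S^p\cup S^q$, $H^r_\eta=H^p_\eta\cup H^q_\eta$, $L^r=\max(L^q,\max_\eta|H_\eta^r|)$.
* For $\eta\in S^q$, $s^r_\eta$ is any extension of $s^q_\eta$ to length $L^r$. For $\eta\in S^p\setminus N$, $s^r_\eta\supseteq s^p_\eta$ is chosen of length $L^r$ with $s^r_\eta(n')\in C_{n'}\setminus\bigcup_{i'\in H^p_\eta}c^r_{i'}$ for $n'\in[L^p,L^r)$. This is possible as $|H^p_\eta|\le L^p\le n'<|C_{n'}|$ and the $c^r_{i'}$ are partial selectors.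

**Step 2: $r\le q$.** For $i'\in F^q$ the set $c^r_{i'}=c^q_{i'}$ has no points at levels $\ge L^q$, so (O2) and (O3) are trivial; (O1) is clear.

**Step 3: $r\le p$.** For (O1): if $i'\in F^p\cap N$, then $c^r_{i'}\cap C_{<L^p}=c^q_{i'}\cap C_{<L^p}=c^p_{i'}$ because $q\le p^N$; if $i'\in F^p\setminus N$, this is clear, since the only possible additional point $j$ is at level $n\ge L^p$. If $\eta\in S^p\cap N$, then $s^r_\eta\supseteq s^q_\eta\supseteq s^p_\eta$; if $\eta\in S^p\setminus N$, then $s^r_\eta\supseteq s^p_\eta$ by choice. And $H^r_\eta\supseteq H^p_\eta$.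

For (O2), let $i_1\ne i_2$ be in $F^p$. If both are in $N$, the requirement follows from $q\le p^N$. An index in $F^p\setminus N$ gets no new points, except $i$ in case (b), which gets only $j$. So only pairs $\{i,i'\}$ with $i'\in F^p\cap N$ remain. If $i,i'$ are related, (b1) gives $j\notin c^r_{i'}=c^q_{i'}$. By (b2), they are not row-mates.

For (O3), let $\eta\in S^p$, $n'\in[L^p,L^r)$ and $i'\in H^p_\eta$. We need $s^r_\eta(n')\notin c^r_{i'}$.

* If $\eta\notin N$, this holds by the choice of $s^r_\eta$.
* If $\eta\in N$ and $i'\in N$, it follows from $q\le p^N$ for $n'<L^q$, and for $n'\ge L^q$ the set $c^r_{i'}=c^q_{i'}$ has no point at level $n'$.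
* If $\eta\in N$ and $i'\notin N$, then in case (b) $i'\ne i$ by (b3). So in every case $c^r_{i'}=c^p_{i'}$, which has no point at level $n'\ge L^p$.

**Step 4: $r\in P_\xi$.** Every element of $H^r_\eta$ lies in $H^p_\eta$ or $H^q_\eta$, so Lemma 3(α) with $t\in\{p,q\}$ applies.

*Proof of (c).* We show (1) for $p^N$ by induction on $\eta\in S^p\cap N$, that is, $p^N{\restriction}\eta\in P_\eta$ and $p^N{\restriction}\eta\Vdash_{P_\eta}H^p_\eta\cap N\subseteq\dot K_\eta$. By the induction hypothesis $p^N{\restriction}\eta\in P_\eta\cap N$. If it does not force the inclusion, then some extension forces the negation. Since $\eta$, $P_\eta$, $\dot K_\eta$, $p^N{\restriction}\eta$ and $H^p_\eta\cap N$ are in $N$, by elementarity there is such an extension in $N$: a $q\in P_\eta\cap N$ with $q\le p^N{\restriction}\eta=(p{\restriction}\eta)^N$ and $q\Vdash H^p_\eta\cap N\not\subseteq\dot K_\eta$. By (a), applied in $P_\eta$ to $p{\restriction}\eta$ and $q$, these two are compatible. But $p{\restriction}\eta\Vdash H^p_\eta\subseteq\dot K_\eta$, a contradiction. $\square$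

**Lemma 8.** *(For: maximality.)* Let $B=I$ or $B=J_\lambda$ for some $\lambda\in\Lambda$. Then in $V[G]$ the family $\{a_i:i\in B\}$ is a MAD family of size $|B|$.

*Proof.* Any two distinct elements of $B$ are related, so by Lemma 6 the sets $a_i$ $(i\in B)$ are infinite and pairwise almost disjoint, hence distinct. So this is an AD family of size $|B|$, which is uncountable, and ccc preserves cardinals. Suppose it is not maximal. Then some $p_0\in G$ and a name $\dot y$ satisfy
$$p_0\Vdash\text{“}\dot y\subseteq\omega\text{ is infinite and }\dot y\cap\dot a_i\text{ is finite for all }i\in B\text{”}.\tag{2}$$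
Take $N$ as above with $p_0,\dot y,B\in N$.

**Claim.** *(For: showing that a promise known to $N$ is the only possible obstruction.)* Let $i\in B\setminus N$; if $B=I$, assume that the first coordinate of $i$ is not in $N$. Let $p\le p_0$, $i\in F^p$, $m\in\omega$, $p\Vdash\dot y\cap\dot a_i\subseteq C_{<m}$. Then $i\in H^p_\eta$ for some $\eta\in S^p\cap N$.

*Proof of the Claim.* Suppose not; then (b3) holds. By Lemma 7(c), $p^N\in P\cap N$. Since $p_0\in N$, the finite sets $F^{p_0},S^{p_0},H^{p_0}_\eta$ are subsets of $N$, so passing from $p$ to $p^N$ loses nothing that $p\le p_0$ requires. Thus $p^N\le p_0$. By (2), $p^N$ forces that $\dot y$ minus the finite union $\bigcup\{\dot a_{i'}:i'\in F^p\cap N\cap B\}$ is infinite. By elementarity, and (E3) to make $L^q$ large, there are $q\in P\cap N$, $q\le p^N$, $n\ge\max(L^p,m)$ and $j\in C_n$ such that $L^q>n$, $q\Vdash j\in\dot y$, and $q\Vdash j\notin\dot a_{i'}$ for all $i'\in F^p\cap N\cap B$.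

Since $q\Vdash c^q_{i'}\subseteq\dot a_{i'}$, we get $j\notin c^q_{i'}$ for these $i'$. This is (b1), because all indices related to $i$ lie in $B$. Also (b2) holds: if $B=I$, every $i'\in I\cap N$ has its first coordinate in $N$, so it is not a row-mate of $i$; if $B=J_\lambda$, then $i$ has no row-mates. Lemma 7(b) gives $r\in P$ with $r\le p,q$ and $j\in c^r_i$. Then $r\Vdash j\in(\dot y\cap\dot a_i)\setminus C_{<m}$, as $j$ is at level $n\ge m$. This contradicts $r\le p$. $\square_{\text{Claim}}$

**Case $B=J_\lambda$: promises never involve $B$.** Pick $i\in B\setminus N$, which exists since $B$ is uncountable, and $p\le p_0$ with $i\in F^p$ and $p\Vdash\dot y\cap\dot a_i\subseteq C_{<m}$ for some $m$. By the Claim, $i\in H^p_\eta\subseteq I$ for some $\eta$, a contradiction.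

**Case $B=I$: counting along a row outside $N$.** Fix $\nu\in\omega_1\setminus N$ and let $i_\mu=(\nu,\mu)$ for $\mu<\omega_1$; none of these is in $N$, since $\nu\notin N$. Work in $V[G]$. For each $\mu<\omega_1$ the set $y\cap a_{i_\mu}$ is finite, so there are $m_\mu\in\omega$ and $p_\mu\in G$ with $p_\mu\le p_0$, $i_\mu\in F^{p_\mu}$ and $p_\mu\Vdash\dot y\cap\dot a_{i_\mu}\subseteq C_{<m_\mu}$. By the Claim choose $\eta_\mu\in S^{p_\mu}\cap N$ with $i_\mu\in H^{p_\mu}_{\eta_\mu}$. As $p_\mu\le p_\mu{\restriction}\eta_\mu$, we have $p_\mu{\restriction}\eta_\mu\in G\cap P_{\eta_\mu}$, and by (1) this condition forces $H^{p_\mu}_{\eta_\mu}\subseteq\dot K_{\eta_\mu}$. By Lemma 4, $G\cap P_{\eta_\mu}$ is generic, so $i_\mu\in K_{\eta_\mu}$. Since $N\cap\kappa$ is countable and $\omega_1$ is preserved, there are $\mu\ne\mu'$ with $\eta_\mu=\eta_{\mu'}=\eta$. Then $(\nu,\mu),(\nu,\mu')\in K_\eta$, contradicting thinness of $K_\eta$. $\square$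

## 7. Non-pseudocompact MAD families of size $\omega_1$ and of larger sizes

**Proof of Theorem A.** Force with $P$ for $\Lambda=J=\emptyset$; it is ccc by Lemma 5. In $V[G]$, $\mathcal A=\{a_i:i\in I\}$ is a MAD family of size $\omega_1$ by Lemma 8, and it consists of infinite partial selectors by Lemma 6(a). Condition (1) of Lemma 2 is Lemma 6(b). For condition (2), a thin $K\subseteq I$ equals some $K_\eta$ by Lemma 6(d), and then $f_\eta$ is as required by Lemma 6(c). So $\exp(\Psi(\mathcal A))$ is not pseudocompact, and $\mathfrak c=\kappa$ by Lemma 6(e). Starting from GCH with $\kappa=\omega_2$ gives the consistency statement. $\blacksquare$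

For Theorem B we transfer non-pseudocompactness to larger sizes.

**Lemma 9 (ZFC).** If $\mathcal A$ is a non-pseudocompact MAD family and $\mathcal B$ is a MAD family with $|\mathcal B|\ge|\mathcal A|$, then there is a non-pseudocompact MAD family of size $|\mathcal B|$.

*Proof.* Copy $\mathcal A$ and $\mathcal B$ onto the two summands of $\omega\sqcup\omega\cong\omega$, and let $\mathcal D$ be the union of the copies. Members from different summands are disjoint, so $\mathcal D$ is AD. It is MAD, since an infinite set has infinite trace on one summand and there it meets a member of the corresponding copy in an infinite set. Its size is $|\mathcal B|$, and $\Psi(\mathcal D)=\Psi(\mathcal A)\sqcup\Psi(\mathcal B)$ with clopen summands.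

Now $\Psi(\mathcal A)^+$ is a clopen subset of $\exp(\Psi(\mathcal D))$: it is open, and its complement is the open set $\Psi(\mathcal B)^-$. It is homeomorphic to $\exp(\Psi(\mathcal A))$, because for closed $F\subseteq\Psi(\mathcal A)$ we have $F\subseteq U$ iff $F\subseteq U\cap\Psi(\mathcal A)$, and $F$ meets $U$ iff it meets $U\cap\Psi(\mathcal A)$; so the traces of the subbasic sets are the sets $(U\cap\Psi(\mathcal A))^{\pm}$. An unbounded continuous function on this clopen set, extended by $0$, is continuous and unbounded on $\exp(\Psi(\mathcal D))$. $\square$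

**Proof of Theorem B.** Use the forcing with $\Lambda$ the set of all cardinals in $[\omega_1,\kappa]$. It is ccc, so cardinals are preserved, and $\mathfrak c=\kappa$ by Lemma 6(e). By Lemma 8 with $B=J_\lambda$, $V[G]$ has a MAD family of every size $\lambda\in[\omega_1,\kappa]$. By the proof of Theorem A, which works unchanged for this $\Lambda$, it has a non-pseudocompact MAD family of size $\omega_1$. Apply Lemma 9. $\blacksquare$

Since MAD families are uncountable and of size at most $\mathfrak c$, in this model non-pseudocompact MAD families occur in every conceivable cardinality.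

## 8. What a counterexample of size $\omega_1$ implies in ZFC

We return to the point where Test 2 stopped, and prove Proposition C. Recall that $\mathfrak h$ is the least number of open dense subfamilies of $([\omega]^\omega,\subseteq^*)$ whose intersection is not dense, $\mathfrak b$ is the least size of an unbounded family in $(\omega^\omega,\le^*)$, and $\mathfrak a$ is the least size of a MAD family. The inequalities $\omega_1\le\mathfrak h\le\mathfrak b\le\mathfrak a$ are standard; see Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory. The lower bound $n(\omega^*)\ge\omega_2$ is Lemma 1. For the upper bound we use the following.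

**Lemma 10 (Balcar–Pelant–Simon).** If $\mathfrak h<\mathfrak c$, then $n(\omega^*)\le\mathfrak h^+$.

*Proof.* By the base tree theorem (Balcar–Pelant–Simon, Fund. Math. 110 (1980)) there are MAD families $T_\alpha$ $(\alpha<\mathfrak h)$ such that:

* for $\alpha<\beta$ every element of $T_\beta$ is almost contained in an element of $T_\alpha$;
* every $t\in T_\alpha$ almost contains $\mathfrak c$ elements of $T_{\alpha+1}$ (its *children*);
* every infinite $x\subseteq\omega$ almost contains an element of $\bigcup_\alpha T_\alpha$.

**Step 1: a coloring.** We want $\mathfrak h^+$ colors, so that a path through the tree, which makes only $\mathfrak h$ steps, misses one. Each element of $T_{\alpha+1}$ is a child of exactly one $t\in T_\alpha$, since $T_\alpha$ is AD. As $\mathfrak h^+\le\mathfrak c$, color the children of each $t$ by a surjection onto $\mathfrak h^+$.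

**Step 2: the ultrafilters with a path.** Let $M_\alpha=\omega^*\setminus\bigcup_{t\in T_\alpha}t^*$. It is nowhere dense: given $x$, maximality gives $t\in T_\alpha$ with $t\cap x$ infinite, and $(t\cap x)^*\subseteq x^*$ misses $M_\alpha$. If $u\notin\bigcup_\alpha M_\alpha$, let $t^u_\alpha$ be the unique element of $T_\alpha\cap u$; it is unique because two elements of $T_\alpha$ have finite intersection. Then $t^u_{\alpha+1}$ is a child of $t^u_\alpha$: it is almost contained in some $s\in T_\alpha$, so $s\in u$ and $s=t^u_\alpha$.

**Step 3: the cover.** For $\gamma<\mathfrak h^+$ let $N_\gamma$ be the set of those $u\notin\bigcup_\alpha M_\alpha$ such that no $t^u_{\alpha+1}$ has color $\gamma$. Each $N_\gamma$ is nowhere dense: given $x$, take $t\subseteq^*x$ with $t\in T_\alpha$ and a child $s$ of $t$ with color $\gamma$. Then $s^*\subseteq x^*$, and $s^*\cap N_\gamma=\emptyset$, because $u\in s^*\setminus\bigcup_\beta M_\beta$ has $t^u_{\alpha+1}=s$. Every $u\notin\bigcup_\alpha M_\alpha$ uses at most $\mathfrak h$ colors, so it lies in some $N_\gamma$. Thus the sets $M_\alpha$ and $N_\gamma$, altogether $\mathfrak h^+$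 nowhere dense sets, cover $\omega^*$. $\square$

**Proof of Proposition C.** Let $\mathcal A$ be a non-pseudocompact MAD family of size $\omega_1$. Since not every MAD family is pseudocompact, the known theorem quoted in Section 1 gives $n(\omega^*)\le\mathfrak c$. With Lemma 1, $\omega_2\le n(\omega^*)\le\mathfrak c$. Also $\omega_1\le\mathfrak h\le\mathfrak b\le\mathfrak a\le|\mathcal A|=\omega_1$. Thus $\mathfrak h=\mathfrak a=\omega_1<\mathfrak c$, and Lemma 10 gives $n(\omega^*)\le\mathfrak h^+=\omega_2$. So $n(\omega^*)=\omega_2$. In particular CH fails, so $\mathfrak c\ge\omega_2$ whenever such a family exists, and Theorem A with $\kappa=\omega_2$ attains this value. $\blacksquare$
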